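\title{Harmonic polynomials of the $q$-Steenrod operators}

\begin{abstract}
The $q$-Steenrod operators $D_{k;q}=\sum_{i=1}^n(q\,x_i\partial_i^{k+1}+\partial_i^k)$, $k\ge1$, deform the power sum differential operators that cut out the harmonic polynomials of the symmetric group $\mathfrak S_n$. We prove the conjecture of Hivert and Thi\'ery that for every real $q>0$ their common kernel is isomorphic, as a graded $\mathfrak S_n$-module, to the space of $\mathfrak S_n$-harmonic polynomials. The result holds for every real or complex $q$ that is not of the form $-b/m$ with $1\le b\le n$ and $m\ge1$, and it fails for infinitely many $q$ of this form when $n\ge2$. The proof realizes the dual space as the zeroth homology of a deformed Koszul complex and shows that the higher homology vanishes, by induction on $n$, by restricting to the coordinate subspaces.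
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb F$ be $\mathbb R$ or $\mathbb C$, let $n\ge1$, and let $R=\mathbb F[x_1,\dots,x_n]$, graded by total degree, with $\partial_i=\partial/\partial x_i$. The symmetric group $\mathfrak S_n$ acts on $R$ by permuting the variables. A polynomial $f$ is \emph{$\mathfrak S_n$-harmonic} if $p(\partial_1,\dots,\partial_n)f=0$ for every symmetric polynomial $p$ without constant term. Such $p$ are polynomials without constant term in the power sums $p_k=\sum_ix_i^k$, so it is equivalent to ask that $\sum_i\partial_i^kf=0$ for all $k\ge1$. It is classical that the space $\mathcal H_{\mathfrak S_n}$ of harmonic polynomials is isomorphic to the regular representation of $\mathfrak S_n$, and that its Hilbert series $\sum_d\dim(\mathcal H_{\mathfrak S_n})_d\,t^d$ is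
\[
[n]!_t=\prod_{i=1}^n(1+t+\dots+t^{i-1}).
\]

For $q\in\mathbb F$ and $k\ge1$ the \emph{$q$-Steenrod operators} and the space of \emph{$q$-harmonic polynomials} are
\[
D_{k;q}=\sum_{i=1}^n\bigl(q\,x_i\partial_i^{k+1}+\partial_i^k\bigr),\qquad
\mathcal H_q=\{f\in R: D_{k;q}f=0\text{ for all }k\ge1\}.
\]
Thus $\mathcal H_0=\mathcal H_{\mathfrak S_n}$. Each $D_{k;q}$ commutes with $\mathfrak S_n$ and lowers degree by $k$, so $\mathcal H_q=\bigoplus_d(\mathcal H_q)_d$ is a graded $\mathfrak S_n$-module. The following conjecture of Hivert and Thi\'ery is stated by Bergeron, Garsia and Wallach \cite{BGW}.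

\medskip\noindent
\textbf{Conjecture.} \emph{Let $\mathbb F=\mathbb R$ and $q>0$. Then $(\mathcal H_q)_d\cong(\mathcal H_{\mathfrak S_n})_d$ as $\mathfrak S_n$-modules for every $d\ge0$. In particular $\mathcal H_q$ has Hilbert series $[n]!_t$.}
\medskip

To see what the conjecture asks, fix $n$ and $d$. The space $(\mathcal H_q)_d$ is the kernel of the map $(D_{1;q},\dots,D_{d;q})\colon R_d\to R_{d-1}\oplus\dots\oplus R_0$, whose matrix has entries of degree at most one in $q$. The rank is maximal outside a finite set of values of $q$, so $\dim(\mathcal H_q)_d$ has a generic value, at most $\dim(\mathcal H_0)_d$, and can only jump up at special $q$. The conjecture makes two assertions: the generic dimension is not smaller than the dimension at $q=0$, and no jump occurs at a positive $q$. The sign condition is suggested by the action on monomials,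
\begin{equation}\label{eq:monomial}
D_{k;q}\,x^\alpha=\sum_{i:\ \alpha_i\ge k}\frac{\alpha_i!}{(\alpha_i-k)!}\,\bigl(1+q(\alpha_i-k)\bigr)\,x^{\alpha-k\varepsilon_i},
\end{equation}
where $\varepsilon_i$ is the $i$th unit vector: a coefficient can vanish only if $q$ is a negative real number. Jumps do occur there. For $n=2$ and $q=-1$, formula \eqref{eq:monomial} gives $D_{1;q}x_i^2=0$ and $D_{2;q}x_i^2=2$, so $x_1^2-x_2^2$ is $q$-harmonic although $[2]!_t=1+t$. For $n=1$, on the other hand, $D_{j;q}x^j=j!\ne0$ for $j\ge1$, so $\mathcal H_q$ consists of the constants for every $q$.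

The first assertion is not automatic either. From $[\partial^r,x]=r\partial^{r-1}$ one gets, in one variable, $[x\partial^{k+1},x\partial^{l+1}]=(k-l)x\partial^{k+l+1}$, $[x\partial^{k+1},\partial^l]=-l\partial^{k+l}$ and $[\partial^k,x\partial^{l+1}]=k\partial^{k+l}$, hence
\[
[D_{k;q},D_{l;q}]=q(k-l)D_{k+l;q}.
\]
For $q\ne0$ the operators $D_{1;q}$ and $D_{2;q}$ therefore generate all the others, whatever $n$ is, and the commutative algebra behind the case $q=0$, where $p_1,\dots,p_n$ act as a regular sequence, is not directly available.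

Our main result proves the conjecture and locates the possible jumps.

\begin{theorem}\label{thm:A}
Let $q\in\mathbb F$, and suppose $q\ne-b/m$ for all integers $1\le b\le n$ and $m\ge1$. Then $(\mathcal H_q)_d\cong(\mathcal H_{\mathfrak S_n})_d$ as $\mathfrak S_n$-modules for all $d\ge0$; in particular the Hilbert series of $\mathcal H_q$ is $[n]!_t$. This covers all real $q>0$.
\end{theorem}

The proof does not use the symmetry until its last lines, so it allows one parameter for each variable. For $a=(a_1,\dots,a_n)\in\mathbb F^n$ and $T\subseteq[n]=\{1,\dots,n\}$ put $A_T=\sum_{i\in T}a_i$, and let $\mathcal H^a$ be the common kernel in $R$ of the operators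
\[
\Delta_k=\sum_{i=1}^n\bigl(x_i\partial_i^{k+1}+a_i\partial_i^k\bigr),\qquad k\ge1 .
\]
If $q\ne0$ and all $a_i=1/q$, then $D_{k;q}=q\Delta_k$ and $\mathcal H^a=\mathcal H_q$.

\begin{theorem}\label{thm:B}
Suppose $A_T\notin\{0,-1,-2,\dots\}$ for every nonempty $T\subseteq[n]$. Then $\mathcal H^a$ has Hilbert series $[n]!_t$.
\end{theorem}

\begin{proposition}\label{prop:C}
If $q=-b/m$ in lowest terms with $2\le b\le n$ and $m>\binom n2$, then $(\mathcal H_q)_m\ne0$, so the Hilbert series of $\mathcal H_q$ is not $[n]!_t$.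
\end{proposition}

Section~\ref{sec:dual} replaces $\mathcal H^a$ by a dual quotient $M^a$ of $R$, and Section~\ref{sec:two} computes $M^a$ by hand for $n=2$, where the mechanism of the proof is visible. Section~\ref{sec:complex} builds a complex of free $R$-modules with zeroth homology $M^a$ and Euler characteristic $[n]!_t$. Section~\ref{sec:vanish} proves that its higher homology vanishes; Theorems~\ref{thm:A} and~\ref{thm:B} follow in Section~\ref{sec:proofs}, and Proposition~\ref{prop:C} is proved in Section~\ref{sec:negative}.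

\section{From harmonics to coinvariants}\label{sec:dual}

Write $\theta_i=x_i\partial_i$ and $\nabla_i=\theta_i+a_i$, so that $\nabla_ix^\alpha=(\alpha_i+a_i)x^\alpha$. For $k\ge0$ define
\[
E_kf=\sum_{i=1}^n\nabla_i(x_i^kf),\qquad\text{that is,}\qquad E_kx^\beta=\sum_{i=1}^n(\beta_i+k+a_i)\,x^{\beta+k\varepsilon_i},
\]
and let
\[
M^a=R\Big/\sum_{k\ge1}E_kR ,
\]
a graded vector space, and a graded $\mathfrak S_n$-module if all $a_i$ are equal. The operator $E_0$ does not enter the definition of $M^a$; it is the Euler operator, acting on $R_d$ as the scalar $A_{[n]}+d$.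

\begin{proposition}\label{prop:dual}
Let $d\ge0$.
\begin{enumerate}
\item[(i)] $(\mathcal H_{\mathfrak S_n})_d$ is isomorphic, as an $\mathfrak S_n$-module, to the dual of $\bigl(R/(p_1,\dots,p_n)\bigr)_d$.
\item[(ii)] If no $a_i$ lies in $\{0,-1,-2,\dots\}$, then $(\mathcal H^a)_d$ is isomorphic to the dual of $(M^a)_d$, as an $\mathfrak S_n$-module if all $a_i$ are equal.
\end{enumerate}
\end{proposition}

\begin{proof}
The bilinear form $\langle f,g\rangle=f(\partial)g|_{x=0}$ has $\langle x^\alpha,x^\beta\rangle=\delta_{\alpha\beta}\prod_i\alpha_i!$. It is symmetric, nondegenerate on each $R_d$ and $\mathfrak S_n$-invariant, and $\langle x_if,g\rangle=\langle f,\partial_ig\rangle$. Let $T_k$, $k\ge1$, be operators of degree $-k$ with adjoints $T_k^*$. Then $g\in R_d$ is killed by all $T_k$ if and only if $\langle T_k^*f,g\rangle=0$ for all $k$ and all $f\in R_{d-k}$. So $g\mapsto\langle\,\cdot\,,g\rangle$ identifies the degree $d$ part of the common kernel with the dual of $(R/\sum_kT_k^*R)_d$, equivariantly if the $T_k$ commute with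 $\mathfrak S_n$.

For $T_k=\sum_i\partial_i^k$ the adjoint is multiplication by $p_k$. Every $p_k$ is a polynomial without constant term in $p_1,\dots,p_n$, so $\sum_kp_kR=(p_1,\dots,p_n)$. This is (i).

For $T_k=\Delta_k$ the adjoint is $\Delta_k^*=\sum_i(x_i^{k+1}\partial_i+a_ix_i^k)=\sum_ix_i^k\nabla_i$. Let $\Psi=\nabla_1\cdots\nabla_n$. The $\nabla_j$ commute with each other, and $\nabla_j$ commutes with $x_i^k$ for $j\neq i$, so
\[
\Psi\,x_i^k\nabla_i=\nabla_i\,x_i^k\prod_{j\ne i}\nabla_j\cdot\nabla_i=\nabla_i\,x_i^k\,\Psi,\qquad\text{hence}\qquad\Psi\Delta_k^*=E_k\Psi .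
\]
The operator $\Psi$ multiplies $x^\alpha$ by $\prod_i(\alpha_i+a_i)$, which is nonzero by hypothesis. So $\Psi$ is a degree-preserving bijection of $R$ that maps $\sum_k\Delta_k^*R$ onto $\sum_kE_kR$, and it commutes with $\mathfrak S_n$ if all $a_i$ are equal.
\end{proof}

\begin{example}\label{ex:one}
The hypothesis in (ii) is needed. Let $n=1$. Then $E_kx^\beta=(\beta+k+a)x^{\beta+k}$, so for $d\ge1$ we have $(M^a)_d=0$ unless $a=-d$. If $a=-m$ with $m\ge1$, then $M^a$ is spanned by $1$ and $x^m$, while $\mathcal H^a=\mathcal H_{-1/m}$ consists of the constants. If $a=0$, then $M^a=\mathbb F$, while $\Delta_k=x\partial^{k+1}$ and $\mathcal H^a$ is spanned by $1$ and $x$; here the conclusion of Theorem~\ref{thm:B} fails.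
\end{example}

The gain in passing from $\Delta_k^*$ to $E_k$ is that the multiplication now comes first, so polynomial relations among the powers of $x_i$ become linear relations among the images $E_kR$. Let $z$ be a new variable, let $e_k$ be the elementary symmetric polynomials, and let
\[
\Pi(z)=\prod_{i=1}^n(z-x_i)=\sum_{k=0}^n(-1)^{n-k}e_{n-k}z^k .
\]
Since $\Pi(x_i)=0$, we have $\sum_i\nabla_i\bigl(x_i^r\Pi(x_i)f\bigr)=0$, that is,
\begin{equation}\label{eq:key}
\sum_{k=0}^n(-1)^{n-k}E_{k+r}(e_{n-k}f)=0\qquad(r\ge0,\ f\in R).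
\end{equation}
For $r\ge1$ this says $E_{n+r}R\subseteq\sum_{k=r}^{n+r-1}E_kR$, so $n$ operators suffice to define $M^a$, as in the classical case. For $r=0$ it says that $E_0(e_nf)$ vanishes in $M^a$; so in a degree $d$ with $A_{[n]}+d\ne0$, every multiple of $e_n=x_1\cdots x_n$ vanishes in $M^a$, and $(M^a)_d$ is a quotient of the ring $R/(e_n)$ of functions on the union of the coordinate hyperplanes. This is the opening for an induction on $n$.

\section{Two variables}\label{sec:two}

Let $n=2$, write $x,y$ for the variables and $A=a_1+a_2$, and suppose that none of $a_1$, $a_2$, $A$ lies in $\{-1,-2,\dots\}$. We show that $M^a$ has Hilbert series $1+t$.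

In degree $0$ there are no relations. In degree $1$ the only relation is $E_1(1)=(1+a_1)x+(1+a_2)y\ne0$, so $\dim(M^a)_1=1$. Let $d\ge2$. For $f\in R_{d-2}$, identity \eqref{eq:key} with $r=0$ reads
\[
(A+d)\,xyf=E_1\bigl((x+y)f\bigr)-E_2f .
\]
As $A+d\ne0$, all monomials $x^iy^{d-i}$ with $0<i<d$ vanish in $M^a$. Modulo these, $E_1$ acts on each coordinate axis as the one-variable operator of Example~\ref{ex:one}:
\[
E_1x^{d-1}=(a_1+d)x^d+(a_2+1)x^{d-1}y,\qquad E_1y^{d-1}=(a_2+d)y^d+(a_1+1)xy^{d-1}.
\]
As $a_1+d\ne0$ and $a_2+d\ne0$, the monomials $x^d$ and $y^d$ vanish too, and $(M^a)_d=0$.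

Each nonempty $T\subseteq\{1,2\}$ contributed one condition $A_T+d\ne0$, which disposed of the monomials whose support is exactly $T$. The general proof follows the same pattern, with one new difficulty. To show that a graded piece of $M^a$ vanishes it is enough to produce relations; to find its dimension when it does not vanish, one has to know how the subspaces $E_1R,\dots,E_nR$ overlap, how the overlaps overlap, and so on. In the classical case the Koszul complex of $p_1,\dots,p_n$ keeps this account. We construct its analogue for the noncommuting operators $E_k$, and we use as induction hypothesis the vanishing of higher homology, a statement that passes through exact sequences.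

\section{A deformed Koszul complex}\label{sec:complex}

\subsection*{A Lie bracket on polynomials in $z$}
The complex should have one generator $z^k$ for each operator $E_k$, should be made of $R$-modules of finite rank, and should build in the relations \eqref{eq:key}. We therefore attach an operator to every polynomial in $z$ with coefficients in $R$, and then reduce modulo a multiple of $\Pi$. For the induction we work with an arbitrary subset of the variables.

Let $S\subseteq[n]$, $s=|S|$, $R_S=\mathbb F[x_i:i\in S]$ and $\Pi_S(z)=\prod_{i\in S}(z-x_i)$. For $P\in R_S[z]$ let $P(x_i)\in R_S$ be the result of substituting $x_i$ for $z$, let $P_z=\partial P/\partial z$, and define operators on $R_S$ by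
\[
\rho(P)=\sum_{i\in S}P(x_i)\,\theta_i,\qquad E(P)f=\sum_{i\in S}\nabla_i\bigl(P(x_i)f\bigr).
\]
Thus $\rho(P)$ is a derivation with $\rho(P)x_i=x_iP(x_i)$, and $E(z^k)=E_k$ when $S=[n]$. We let $\rho(P)$ act on $R_S[z]$ through the coefficients, and we put
\[
\tau(P)=\rho(P)+zP\,\partial_z,\qquad
[P,Q]=\rho(P)Q-\rho(Q)P+z(PQ_z-QP_z).
\]
The derivation $\tau(P)$ of $R_S[z]$ treats $z$ as one more variable $x_i$. On powers of $z$ the bracket is $[z^k,z^l]=(l-k)z^{k+l}$.

\begin{lemma}\label{lem:bracket}
Let $P,Q\in R_S[z]$ and $f,g\in R_S$.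
\begin{enumerate}
\item[(a)] $[\ ,\ ]$ is a Lie bracket over $\mathbb F$, and $[P,Q](x_i)=\rho(P)\bigl(Q(x_i)\bigr)-\rho(Q)\bigl(P(x_i)\bigr)$ for $i\in S$.
\item[(b)] $[P,gQ]=g[P,Q]+\rho(P)(g)\,Q$, $\ E(gP)f=E(P)(gf)$, and $E(P)(gf)=g\,E(P)f+\rho(P)(g)\,f$.
\item[(c)] $E(P)E(Q)-E(Q)E(P)=E([P,Q])$.
\item[(d)] Let $r\ge0$ and $J=z^r\Pi_SR_S[z]$. If $Q\in J$, then $\rho(Q)=0$, $E(Q)=0$ and $[P,Q]\in J$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $u_i=P(x_i)$ and $v_i=Q(x_i)$.

(a) By the chain rule, $\rho(P)(v_i)=(\rho(P)Q)(x_i)+x_iu_iQ_z(x_i)$. Subtracting the same identity with $P,Q$ exchanged gives the formula for $[P,Q](x_i)$. Now compare the derivations $[\tau(P),\tau(Q)]$ and $\tau([P,Q])$ on generators: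
\begin{align*}
[\tau(P),\tau(Q)]z&=\tau(P)(zQ)-\tau(Q)(zP)=z\bigl(\rho(P)Q+PQ+zPQ_z\bigr)-z\bigl(\rho(Q)P+QP+zQP_z\bigr)\\
&=z[P,Q],\\
[\tau(P),\tau(Q)]x_i&=\rho(P)(x_iv_i)-\rho(Q)(x_iu_i)=x_i\bigl(\rho(P)(v_i)-\rho(Q)(u_i)\bigr)=x_i[P,Q](x_i).
\end{align*}
So $[\tau(P),\tau(Q)]=\tau([P,Q])$. The map $\tau$ is injective because $\tau(P)z=zP$, so the Jacobi identity for derivations gives the Jacobi identity for $[\ ,\ ]$.

(b) The first identity follows from $\rho(gQ)=g\rho(Q)$ and $\rho(P)(gQ)=g\rho(P)Q+\rho(P)(g)Q$. The second holds because $(gP)(x_i)f=u_i\,gf$. The third follows from $\nabla_i(gh)=g\nabla_ih+\theta_i(g)h$ with $h=u_if$.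

(c) View $u_i,v_j$ as multiplication operators. The rule just used reads $u_i\nabla_j=\nabla_ju_i-\theta_j(u_i)$, and the terms $\nabla_i\nabla_ju_iv_j$ cancel in
\[
\sum_{i,j}\bigl(\nabla_iu_i\nabla_jv_j-\nabla_jv_j\nabla_iu_i\bigr)
=\sum_{i,j}\bigl(-\nabla_i\,\theta_j(u_i)v_j+\nabla_j\,\theta_i(v_j)u_i\bigr)
=\sum_i\nabla_i\circ\bigl(\rho(P)(v_i)-\rho(Q)(u_i)\bigr).
\]
By (a) this is $E([P,Q])$.

(d) All $v_i$ vanish, so $\rho(Q)=0$, $E(Q)=0$ and $[P,Q]=\tau(P)Q-zP_zQ$. The derivation $\tau(P)$ maps each factor of $z^r\Pi_S$ to a multiple of itself, because $\tau(P)z=zP$ and $\tau(P)(z-x_i)=zP(z)-x_iP(x_i)$ vanishes at $z=x_i$. Hence $\tau(P)J\subseteq J$.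
\end{proof}

\begin{remark}
The operator $E(P)$ is the Lie derivative along the vector field $\rho(P)$ acting on top-degree forms $f\omega$, where formally $\omega=\prod_{i\in S}x_i^{a_i}\cdot\bigwedge_{i\in S}dx_i/x_i$. Indeed the Lie derivative of $h\bigwedge_idx_i/x_i$ along $\sum_iu_i\theta_i$ is $\sum_i\theta_i(u_ih)\bigwedge_idx_i/x_i$, and $\theta_i\circ x_i^{a_i}=x_i^{a_i}\circ\nabla_i$. The identity $E(gP)f=E(P)(gf)$ is the property that distinguishes top-degree forms from functions. We do not use this interpretation.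
\end{remark}

The subspace $zR_S[z]$ is closed under the bracket. By Lemma~\ref{lem:bracket}(d), the bracket, $\rho$ and $E$ descend to the quotients
\[
\mathcal L_{S,N}=zR_S[z]\big/z^{1+N-s}\Pi_SR_S[z]\quad(N\ge s),\qquad\qquad
\mathcal L^0=R[z]\big/\Pi R[z]\quad(S=[n]),
\]
where they satisfy (b) and (c) and the bracket is a Lie bracket. Division with remainder by a monic polynomial shows that $\mathcal L_{S,N}$ is a free $R_S$-module with basis $z,\dots,z^N$, and $\mathcal L^0$ a free $R$-module with basis $1,z,\dots,z^{n-1}$. The module we care about is $\mathcal L_{[n],n}$, which carries $E_1,\dots,E_n$. The module $\mathcal L^0$ contains the Euler operator. The modules with $N>s$, which have more generators than variables, will appear on coordinate subspaces.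

\subsection*{The complex}
Recall the Chevalley--Eilenberg complex. If $\mathfrak g$ is a Lie algebra over $\mathbb F$ and $E$ is a representation of $\mathfrak g$ on a vector space $V$, the maps $\partial\colon V\otimes\bigwedge^p_{\mathbb F}\mathfrak g\to V\otimes\bigwedge^{p-1}_{\mathbb F}\mathfrak g$,
\begin{multline}\label{eq:d}
\partial(f\,P_1\wedge\dots\wedge P_p)=\sum_j(-1)^j\,E(P_j)f\;P_1\wedge\dots\widehat{P_j}\dots\wedge P_p\\
+\sum_{i<j}(-1)^{i+j}f\,[P_i,P_j]\wedge P_1\wedge\dots\widehat{P_i}\dots\widehat{P_j}\dots\wedge P_p,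
\end{multline}
satisfy $\partial^2=0$. For instance $\partial(fP)=-E(P)f$, and $\partial^2(fP_1\wedge P_2)=\bigl(E(P_2)E(P_1)-E(P_1)E(P_2)+E([P_1,P_2])\bigr)f=0$. We take $V=R_S$ and $\mathfrak g=\mathcal L$, one of the quotients above. This complex is far too large, since $\mathcal L$ is infinite-dimensional over $\mathbb F$ as soon as $S\ne\emptyset$; the identities (b) allow us to take exterior powers over $R_S$ instead.

\begin{lemma}\label{lem:descend}
Formula \eqref{eq:d} defines $\mathbb F$-linear maps $\partial\colon\bigwedge^p_{R_S}\mathcal L\to\bigwedge^{p-1}_{R_S}\mathcal L$ with $\partial^2=0$.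
\end{lemma}

\begin{proof}
Let $\pi\colon R_S\otimes\bigwedge^p_{\mathbb F}\mathcal L\to\bigwedge^p_{R_S}\mathcal L$ be the natural surjection. Its kernel is the span $U$ of the elements $fg\otimes P_1\wedge\dots\wedge P_p-f\otimes gP_1\wedge P_2\wedge\dots\wedge P_p$: the map sending $(P_1,\dots,P_p)$ to the class of $1\otimes P_1\wedge\dots\wedge P_p$ modulo $U$ is alternating and $R_S$-multilinear, and so induces an inverse to the map induced by $\pi$. It suffices to show that $\pi\partial$ kills such an element. The terms $j=1$ of the first sum cancel because $E(P_1)(gf)=E(gP_1)f$. The terms $j\ge2$ of the first sum leave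
$(-1)^j\bigl(E(P_j)(gf)-gE(P_j)f\bigr)=(-1)^j\rho(P_j)(g)f$ times $P_1\wedge\dots\widehat{P_j}\dots\wedge P_p$. In the second sum the terms with $i\ge2$ cancel, and since $g[P_1,P_j]-[gP_1,P_j]=\rho(P_j)(g)P_1$, the terms with $i=1$ leave $(-1)^{1+j}\rho(P_j)(g)f$ times the same wedge. The total is zero.
\end{proof}

Let $K(S,N;a)$ be this complex for $\mathcal L=\mathcal L_{S,N}$; it depends only on $(a_i)_{i\in S}$. Let $K^0$ be the complex for $\mathcal L^0$. Give $x_i$ and $z$ degree $1$. Then $\rho(P)$ and $E(P)$ raise degree by $\deg P$, the bracket adds degrees, and $\Pi_S$ is homogeneous, so $\partial$ preserves degree; all graded pieces are finite-dimensional. On a basis element $f\,z^{k_1}\wedge\dots\wedge z^{k_p}$, formula \eqref{eq:d} involves the operators $E(z^{k_j})$ and the remainders of $(k_j-k_i)z^{k_i+k_j}$ on division by the monic polynomial that defines $\mathcal L$. The image of $\partial$ in $K([n],n;a)_0=R$ is spanned by the $E(P)f$ with $P\in zR[z]$, and $E(gz^k)f=E_k(gf)$, so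
\begin{equation}\label{eq:H0}
H_0\bigl(K([n],n;a)\bigr)=M^a .
\end{equation}

\begin{remark}
Let all $a_i=1/q$. In the basis $z^{k_1}\wedge\dots\wedge z^{k_p}$, the differential $q\partial$ of $K([n],n;a)$ involves the operators $qE_k=\sum_i(q\theta_i+1)\circ x_i^k$ and $q$ times the bracket terms. At $q=0$ it becomes the Koszul differential of $p_1,\dots,p_n$, up to sign.
\end{remark}

\section{Vanishing of the higher homology}\label{sec:vanish}

Call $(S,a)$ \emph{good} if $A_T\notin\{-1,-2,\dots\}$ for all nonempty $T\subseteq S$. If $(S,a)$ is good, then so is $(S',a)$ for $S'\subseteq S$, and so is $(S,a+r)$ for every integer $r\ge0$, where $a+r=(a_i+r)_i$.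

\begin{theorem}\label{thm:D}
If $(S,a)$ is good and $s=|S|$, then $H_p(K(S,s;a))=0$ for all $p\ge1$.
\end{theorem}

For $s=1$ the complex is $R_Sz\to R_S$, $x^jz\mapsto-(j+1+a)x^{j+1}$, which is injective exactly when $(S,a)$ is good. In general we argue as in Section~\ref{sec:two}: the Euler operator moves the problem to the union of the coordinate hyperplanes (Lemmas~\ref{lem:euler} and~\ref{lem:compare}); on each coordinate subspace we find a complex $K(S,N;a)$ in fewer variables (Lemma~\ref{lem:strata}), whose homology is bounded by Lemma~\ref{lem:excess}; and these bounds glue.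

\subsection*{More generators than variables}
For $N>s$ the higher homology need not vanish: $K(\emptyset,1;a)$ is $\mathbb Fz\to\mathbb F$ with zero differential. But each extra generator raises the homological range by at most one. Removing a generator produces a complex with shifted parameter, which is why the statement involves all $a+r$.

\begin{lemma}\label{lem:excess}
Fix $S$ and $a$, and suppose $H_p(K(S,s;a+r))=0$ for all $p\ge1$ and all integers $r\ge0$. Then for $N\ge s$ we have $H_p(K(S,N;a))=0$ for all $p>N-s$.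
\end{lemma}

\begin{proof}
We prove the conclusion for all $a+r$ at once, by induction on $N$; the case $N=s$ is the hypothesis. Let $N>s$. The hypothesis is stable under $a\mapsto a+r$, so it suffices to treat $a$. Let $y=z^{N-s}\Pi_S\in\mathcal L_{S,N}$. It is monic of degree $N$ and divisible by $z$, so $z,\dots,z^{N-1},y$ is a basis of $\mathcal L_{S,N}$, and $R_Sy$ is the kernel of the projection $\mathcal L_{S,N}\to\mathcal L_{S,N-1}$. By Lemma~\ref{lem:bracket}(d), $\rho(y)=0$ and $E(y)=0$, and for $P\in zR_S[z]$
\[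
[P,y]=\tau(P)y-zP_zy=y\cdot\Bigl((N-s)P+\sum_{i\in S}\frac{zP(z)-x_iP(x_i)}{z-x_i}-zP_z\Bigr).
\]
Since $zy=0$ in $\mathcal L_{S,N}$, we may set $z=0$ in the second factor. As $P(0)=0$, this gives
\[
[P,y]=\sigma(P)\,y,\qquad\sigma(P)=\sum_{i\in S}P(x_i).
\]

The projection induces a surjection of complexes $K(S,N;a)\to K(S,N-1;a)$. Its kernel in homological degree $p$ is spanned over $R_S$ by the basis wedges containing $y$, and $\xi\mapsto y\wedge\xi$ identifies it with $\bigwedge^{p-1}\mathcal L_{S,N-1}$. Apply \eqref{eq:d} with $P_1=y$. The term $j=1$ vanishes, and the bracket terms with $i=1$ are $(-1)^{1+j}f[y,P_j]\wedge\dots=(-1)^j\sigma(P_j)f\,y\wedge\cdots$. Hence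
\begin{multline*}
\partial(fy\wedge P_2\wedge\dots\wedge P_p)=\sum_{j\ge2}(-1)^j\bigl(E(P_j)f+\sigma(P_j)f\bigr)\,y\wedge P_2\wedge\dots\widehat{P_j}\dots\wedge P_p\\
-\sum_{2\le i<j}(-1)^{i+j}f\,y\wedge[P_i,P_j]\wedge P_2\wedge\dots\widehat{P_i}\dots\widehat{P_j}\dots\wedge P_p .
\end{multline*}
Now $E(P)f+\sigma(P)f=\sum_{i\in S}(\nabla_i+1)(P(x_i)f)$ is the operator $E(P)$ for the parameter $a+1$. Since $P_j$ occupies position $j-1$ in $P_2\wedge\dots\wedge P_p$, the right side is $-y\wedge\partial'(fP_2\wedge\dots\wedge P_p)$, with $\partial'$ the differential of $K(S,N-1;a+1)$. The long exact sequence of homology therefore contains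
\[
H_{p-1}\bigl(K(S,N-1;a+1)\bigr)\to H_p\bigl(K(S,N;a)\bigr)\to H_p\bigl(K(S,N-1;a)\bigr).
\]
If $p>N-s$, then $p-1>(N-1)-s$, and both outer terms vanish by induction.
\end{proof}

\subsection*{The Euler homotopy}
From now on $S=[n]$ with $n\ge1$ is the ambient set, $K=K([n],n;a)$ and $A=A_{[n]}$. The element $1\in\mathcal L^0$ acts everywhere by measuring degree, and this makes $K^0$ contractible.

\begin{lemma}\label{lem:euler}
Let $h(\xi)=1\wedge\xi$ on $K^0$. Then $\partial h+h\partial$ acts on the degree $d$ part of $K^0$ as the scalar $-(A+d)$. In particular $K^0$ is exact in every degree $d$ with $A+d\ne0$.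
\end{lemma}

\begin{proof}
Let $\xi=fP_1\wedge\dots\wedge P_p$ with $f$ and the $P_j$ homogeneous, of total degree $d$. In $h\xi=f\,1\wedge P_1\wedge\dots\wedge P_p$ the factor $P_j$ is in position $j+1$. The terms of $\partial h\xi$ that involve $E(P_j)$ are $(-1)^{j+1}E(P_j)f\;1\wedge\cdots$, and those that involve $[P_i,P_j]$ are $(-1)^{i+j}f[P_i,P_j]\wedge1\wedge\cdots$; together they equal $-h\partial\xi$. What remains is
\[
-E(1)f\;P_1\wedge\dots\wedge P_p+\sum_j(-1)^{j}f\,[1,P_j]\wedge P_1\wedge\dots\widehat{P_j}\dots\wedge P_p .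
\]
Here $E(1)f=E_0f=(A+\deg f)f$ and $[1,P]=\sum_i\theta_iP+zP_z=(\deg P)P$. Moving $P_j$ back to position $j$ costs the sign $(-1)^{j-1}$, so the total is $-(A+\deg f+\sum_j\deg P_j)\,\xi$.
\end{proof}

We compare $K$ with $K^0$; this is the form that \eqref{eq:key} with $r=0$ takes at the level of complexes. Let $G=\bigoplus_{k=1}^{n-1}Rz^k\subset\mathcal L^0$, so that $K^0_p=\bigwedge^pG\oplus\bigl(1\wedge\bigwedge^{p-1}G\bigr)$. For $m\ge1$ let $r_m\in G$ be the remainder of $z^m$ on division by $\Pi$, with its constant term removed.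

\begin{lemma}\label{lem:compare}
There is a graded complex $C$ with terms $C_p=R/(e_n)\otimes_R\bigwedge^pG$ and differential
\begin{multline}\label{eq:dC}
\partial_C(f\,z^{k_1}\wedge\dots\wedge z^{k_p})=\sum_j(-1)^jE_{k_j}f\;z^{k_1}\wedge\dots\widehat{z^{k_j}}\dots\wedge z^{k_p}\\
+\sum_{i<j}(-1)^{i+j}(k_j-k_i)\,f\,r_{k_i+k_j}\wedge z^{k_1}\wedge\dots\widehat{z^{k_i}}\dots\widehat{z^{k_j}}\dots\wedge z^{k_p},
\end{multline}
such that $H_p(K)_d\cong H_p(C)_d$ for all $p\ge0$ and all $d$ with $A+d\ne0$.
\end{lemma}

\begin{proof}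
The inclusion $zR[z]\subset R[z]$ induces an $R$-linear map $\mathcal L_{[n],n}=zR[z]/z\Pi R[z]\to\mathcal L^0$ compatible with the brackets and $E$, hence a chain map $K\to K^0$. The polynomial $w=\Pi(z)-\Pi(0)$ is monic of degree $n$ and divisible by $z$, so $z,\dots,z^{n-1},w$ is a basis of $\mathcal L_{[n],n}$, and $w$ maps to $-\Pi(0)=\pm e_n\cdot1$. Therefore $K_p\to K^0_p$ is injective with image $\bigwedge^pG\oplus e_n\bigl(1\wedge\bigwedge^{p-1}G\bigr)$, and $\xi\mapsto1\wedge\xi$ identifies $C_p$ with $(K^0/K)_{p+1}$; also $(K^0/K)_0=0$. Let $\partial_C$ be minus the differential of $K^0/K$. If $A+d\ne0$, the long exact sequence of $0\to K\to K^0\to K^0/K\to0$ and Lemma~\ref{lem:euler} give $H_p(K)_d\cong H_{p+1}(K^0/K)_d=H_p(C)_d$.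

For $\xi\in\bigwedge^pG$ homogeneous of any degree $d'$, Lemma~\ref{lem:euler} gives $\partial(1\wedge\xi)=-1\wedge\partial\xi-(A+d')\xi$, and $\xi\in K$. So $\partial_C\xi$ corresponds to $1\wedge\partial\xi$ with $\partial\xi$ computed in $K^0$. Wedging with $1$ kills the constant terms of the remainders of $z^{k_i+k_j}$, which yields \eqref{eq:dC}.
\end{proof}

For $n=2$ the complex $C$ is $R/(xy)\,z\to R/(xy)$, $fz\mapsto-E_1f$. It embeds in the sum of its restrictions to the two axes, which are the injective one-variable complexes; so $H_1(C)=0$. The rest of the proof extends this argument to all $n$.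

\subsection*{Coordinate subspaces}
For nonempty $I\subseteq[n]$ let $\mathfrak m_I\subset R$ be the ideal generated by the $x_i$ with $i\in I$. It contains $e_n$, and $R/\mathfrak m_I=R_S$ for $S=[n]\setminus I$.

\begin{lemma}\label{lem:strata}
The subspace $\mathfrak m_IC$ is a subcomplex of $C$, and $C^I=C/\mathfrak m_IC$ is isomorphic to $K(S,n-1;a)$ with $S=[n]\setminus I$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bracket}(b), $E_k(x_ig)=x_iE_kg+x_i^{k+1}g$, so $E_k$ preserves $\mathfrak m_I$; the second sum in \eqref{eq:dC} is $R$-linear in $f$. Hence $\mathfrak m_IC$ is a subcomplex. Since $n-1\ge|S|$, the complex $K(S,n-1;a)$ is defined, and like $C^I$ it has the $R_S$-basis $z^{k_1}\wedge\dots\wedge z^{k_p}$, $1\le k_1<\dots<k_p\le n-1$. We compare \eqref{eq:dC} modulo $\mathfrak m_I$ with \eqref{eq:d}. For $f\in R_S$, $k\ge1$ and $i\in I$ we have $\nabla_i(x_i^kf)=(k+a_i)x_i^kf\in\mathfrak m_I$, so $E_kf\equiv\sum_{i\in S}\nabla_i(x_i^kf)$, which is the operator $E(z^k)$ of $R_S$. For the brackets, write $z^m=B\,\Pi+c+r_m$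 with $B\in R[z]$, $c\in R$ and $m\ge1$. Modulo $\mathfrak m_I$ this becomes $z^m=\bar B\,z^{|I|}\Pi_S+\bar c+\bar r_m$, and setting $z=0$ gives $\bar c=0$. So $\bar r_m$ is the remainder of $z^m$ on division by $z^{|I|}\Pi_S=z^{1+(n-1)-|S|}\Pi_S$, the polynomial that defines $\mathcal L_{S,n-1}$.
\end{proof}

Functions on the union of the coordinate hyperplanes are resolved by functions on their intersections. For $I\subseteq[n]$ and $j\notin I$ let $\nu(j,I)$ be the number of $i\in I$ with $i<j$.

\begin{lemma}\label{lem:cech}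
The sequence
\[
0\to R/(e_n)\to\bigoplus_{|I|=1}R/\mathfrak m_I\to\bigoplus_{|I|=2}R/\mathfrak m_I\to\dots\to R/\mathfrak m_{[n]}\to0
\]
is exact. Here $R/(e_n)$ is the summand for $I=\emptyset$, and the map from the summand $I$ to the summand $I\cup\{j\}$ is $(-1)^{\nu(j,I)}$ times the natural projection; the other components are zero.
\end{lemma}

\begin{proof}
The sequence is a direct sum over monomials $x^\alpha$. Let $Z=\{i:\alpha_i=0\}$. The monomial is nonzero in $R/(e_n)$ if and only if $Z\ne\emptyset$, and nonzero in $R/\mathfrak m_I$ if and only if $I\subseteq Z$. If $Z=\emptyset$, the $\alpha$-part is zero. Otherwise it has one basis vector for each $I\subseteq Z$, which we match with the wedge $\eta_I$ of the $\eta_i$, $i\in I$, in increasing order, in the exterior algebra on symbols $\eta_j$, $j\in Z$. Since $\eta_j\wedge\eta_I=(-1)^{\nu(j,I)}\eta_{I\cup\{j\}}$, the maps are left multiplication by $\eta=\sum_{j\in Z}\eta_j\ne0$. This is exact, as one sees in a basis that contains $\eta$.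
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
We use induction on $s$. For $s=0$ we have $\mathcal L_{\emptyset,0}=0$, and the complex is $\mathbb F$ in homological degree $0$. For the induction step we rename the variables so that $S=[n]$, $n\ge1$, and assume the theorem for all good pairs with fewer than $n$ variables.

Let $I\ne\emptyset$ and $S'=[n]\setminus I$. The pairs $(S',a+r)$, $r\ge0$, are good, so Lemmas~\ref{lem:excess} and~\ref{lem:strata} give
\begin{equation}\label{eq:range}
H_p(C^I)=0\qquad\text{for }p>(n-1)-|S'|=|I|-1 .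
\end{equation}
Tensor the sequence of Lemma~\ref{lem:cech} with the free modules $\bigwedge^pG$. The projections $C\to C^I\to C^{I\cup\{j\}}$ are chain maps, so we obtain an exact sequence of complexes $0\to C\to B^1\to\dots\to B^n\to0$ with $B^m=\bigoplus_{|I|=m}C^I$. Let $Z^m=\ker(B^m\to B^{m+1})$ for $m<n$ and $Z^n=B^n$. Then $Z^1\cong C$, and there are short exact sequences $0\to Z^m\to B^m\to Z^{m+1}\to0$ for $m<n$. We claim that $H_p(Z^m)=0$ for $p>m-1$. For $m=n$ this is \eqref{eq:range}. For $m<n$ and $p>m-1$, in the exact sequence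
\[
H_{p+1}(Z^{m+1})\to H_p(Z^m)\to H_p(B^m)
\]
the left term vanishes by descending induction, as $p+1>m$, and the right term vanishes by \eqref{eq:range}. So the loss of one homological degree for each additional hyperplane in \eqref{eq:range} is exactly compensated by the shift in the connecting map. For $m=1$ the claim says $H_p(C)=0$ for $p\ge1$.

Let $p\ge1$. In degree $d=0$ we have $(K_p)_0=0$, because the generators $z^k$ have positive degree. In degree $d\ge1$ we have $A+d\ne0$ since $([n],a)$ is good, and Lemma~\ref{lem:compare} gives $H_p(K)_d\cong H_p(C)_d=0$.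
\end{proof}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofs}

Let $K=K([n],n;a)$ and $V=\mathbb Fz\oplus\dots\oplus\mathbb Fz^n$, so that $K_p=R\otimes\bigwedge^pV$ and $\sum_p(-1)^p\sum_d\dim(\bigwedge^pV)_d\,t^d=\prod_{k=1}^n(1-t^k)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The pair $([n],a)$ is good, so by Theorem~\ref{thm:D} and \eqref{eq:H0} the sequence $0\to K_n\to\dots\to K_1\to K_0\to M^a\to0$ is exact. Taking alternating sums of dimensions in each degree, we find that $M^a$ has Hilbert series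
\[
\frac{\prod_{k=1}^n(1-t^k)}{(1-t)^n}=[n]!_t .
\]
The hypothesis for $|T|=1$ says that no $a_i$ lies in $\{0,-1,-2,\dots\}$, so Proposition~\ref{prop:dual}(ii) gives the same series for $\mathcal H^a$.
\end{proof}

The hypothesis on $a$ enters in two places. For singletons $T$ it makes $\Psi$ invertible in Proposition~\ref{prop:dual}; this is the only place where the value $0$ is excluded. For each nonempty $T$, the condition $A_T\notin\{-1,-2,\dots\}$ makes the Euler homotopy of Lemma~\ref{lem:euler} a contraction in positive degrees at the stage of the induction where the set of variables is $T$.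

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $q=0$ there is nothing to prove. Let $q\ne0$ and $a_i=1/q$ for all $i$, so $\mathcal H_q=\mathcal H^a$. For $|T|=b\ge1$ we have $A_T=b/q\ne0$, and $b/q=-m$ would mean $q=-b/m$. So the hypothesis of Theorem~\ref{thm:B} holds, and the sequence in its proof is exact. Let $\mathfrak S_n$ act on $K_p=R\otimes\bigwedge^pV$ through $R$. The operators $E_k$ commute with $\mathfrak S_n$ because the $a_i$ are equal, and the remainders of the $z^m$ on division by $z\Pi$ have symmetric coefficients; so $\partial$ is equivariant. For a graded $\mathfrak S_n$-module $W$ with finite-dimensional pieces let $\operatorname{ch}(W)$ be the function $g\mapsto\sum_d\operatorname{tr}(g|W_d)\,t^d$. Traces are additive in exact sequences, so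
\[
\operatorname{ch}(M^a)=\sum_p(-1)^p\operatorname{ch}(K_p)=\operatorname{ch}(R)\prod_{k=1}^n(1-t^k).
\]
By Chevalley's theorem, $R\cong R^{\mathfrak S_n}\otimes R/(p_1,\dots,p_n)$ as graded $\mathfrak S_n$-modules, and $R^{\mathfrak S_n}=\mathbb F[p_1,\dots,p_n]$ has Hilbert series $\prod_{k=1}^n(1-t^k)^{-1}$. Hence $\operatorname{ch}\bigl(R/(p_1,\dots,p_n)\bigr)=\operatorname{ch}(M^a)$. In characteristic $0$ a finite-dimensional module of a finite group is determined by its character, so $(M^a)_d\cong\bigl(R/(p_1,\dots,p_n)\bigr)_d$ for all $d$. Dualizing and applying both parts of Proposition~\ref{prop:dual}, we get $(\mathcal H_q)_d\cong(\mathcal H_{\mathfrak S_n})_d$. A real $q>0$ is not of the form $-b/m$, so the conjecture holds.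
\end{proof}

\section{Failure at negative rational $q$}\label{sec:negative}

When $A_T+m=0$, the Euler operator in the variables $x_i$, $i\in T$, vanishes in degree $m$, and one expects an extra class in $(M^a)_m$. To find it, take first $n=2$ with $a_1+a_2+m=0$, and put $\lambda_i=a_1+i$. In degree $m$ the space $\sum_kE_kR$ is spanned by the elements
\[
E_{i-j}(x^jy^{m-i})=(a_1+i)\,x^iy^{m-i}+(a_2+m-j)\,x^jy^{m-j}=\lambda_i\,x^iy^{m-i}-\lambda_j\,x^jy^{m-j}
\]
for $0\le j<i\le m$. If no $\lambda_i$ is zero, the functional $x^iy^{m-i}\mapsto1/\lambda_i$ kills all of them, and $(M^a)_m\ne0$. For $b$ variables we take a product of $b-1$ such factors, one for each partial sum of the exponents, and the cancellation becomes a telescoping sum.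

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let all $a_i$ be equal to $c=1/q=-m/b$. Since $m$ and $b$ are coprime, $jc\notin\mathbb Z$ for $0<j<b$. In particular $c\notin\mathbb Z$ because $b\ge2$, so by Proposition~\ref{prop:dual}(ii) it suffices to show $(M^a)_m\ne0$. Define a linear functional $\varphi$ on $R_m$ by $\varphi(x^\alpha)=0$ if $\alpha_i>0$ for some $i>b$, and otherwise
\[
\varphi(x^\alpha)=\prod_{j=1}^{b-1}\frac1{jc+\alpha_1+\dots+\alpha_j}.
\]
The denominators are not integers, hence nonzero, and $\varphi(x_1^m)\ne0$. We claim that $\varphi(E_kx^\beta)=0$ for $1\le k\le m$ and $|\beta|=m-k$.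

If $\beta_i>0$ for some $i>b$, then $\varphi$ kills every monomial of $E_kx^\beta$. Otherwise put $\sigma_j=jc+\beta_1+\dots+\beta_j$ for $0\le j\le b$. Then $\sigma_0=0$ and $\sigma_b+k=-m+(m-k)+k=0$. The monomials $x^{\beta+k\varepsilon_i}$ with $i>b$ are killed by $\varphi$. For $i\le b$ the coefficient of $x^{\beta+k\varepsilon_i}$ in $E_kx^\beta$ is $c+\beta_i+k=(\sigma_i+k)-\sigma_{i-1}$, so
\[
\varphi(E_kx^\beta)=\sum_{i=1}^b\bigl((\sigma_i+k)-\sigma_{i-1}\bigr)\prod_{1\le j<i}\frac1{\sigma_j}\prod_{i\le j\le b-1}\frac1{\sigma_j+k}.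
\]
For $1\le i\le b-1$ let $W_i=\prod_{1\le j<i}\sigma_j^{-1}\prod_{i<j\le b-1}(\sigma_j+k)^{-1}$, and let $W_0=W_b=0$. In the $i$th summand, the factor $\sigma_i+k$ cancels the factor $j=i$ of the second product if $i\le b-1$, and vanishes if $i=b$; it contributes $W_i$. The factor $\sigma_{i-1}$ cancels the factor $j=i-1$ of the first product if $i\ge2$, and vanishes if $i=1$; it contributes $W_{i-1}$. Thus $\varphi(E_kx^\beta)=\sum_{i=1}^b(W_i-W_{i-1})=W_b-W_0=0$.

Hence $\varphi$ is a nonzero functional on $(M^a)_m$, and $(\mathcal H_q)_m\ne0$. Since $[n]!_t$ has degree $\binom n2<m$, it is not the Hilbert series of $\mathcal H_q$.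
\end{proof}

For $n\ge2$ the values $q=-2/m$ with $m$ odd and $m>\binom n2$ satisfy the hypotheses of Proposition~\ref{prop:C}, so there are infinitely many failures, and they accumulate at $0$ from the left. We do not determine which of the values $q=-b/m$ excluded in Theorem~\ref{thm:A} are failures. The examples in Section~\ref{sec:intro} show that the answer depends on $n$: the value $q=-1$ is a failure for $n=2$, while for $n=1$ none of the values $q=-1/m$ is.

\begin{thebibliography}{1}
\bibitem{BGW}
Fran\c{c}ois Bergeron, Adriano Garsia and Nolan Wallach,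
\emph{Harmonics for Deformed Steenrod Operators},
arXiv:0812.3566 (2008).
\end{thebibliography}
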